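# Antipodal jumps on a surface of genus $g\ge 2$: why ${\sf TC}^{C_2,\infty}(\Sigma_g)=4$

## 1. The guess $1,2,3$, tested on the sphere, the torus and a reflection

Let $\Sigma_g\subset\mathbb R^3$ be a closed orientable surface of genus $g$, embedded so that it is invariant under $x\mapsto -x$ and misses the origin. The map $\sigma(x)=-x$ on $\Sigma_g$ is a free, orientation-reversing involution. It generates an action of $C_2$, and the orbit space is the non-orientable surface $N_{g+1}$. We want to give motion instructions on $\Sigma_g$: for each pair $(x,x')$ a path from $x$ to $x'$, where the path may be interrupted finitely often to jump from a point to its antipode. The instructions should depend continuously on $(x,x')$. Globally this is impossible, so we ask how many open domains of continuity are needed.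

**Definition (sectional category).** For a map $p:E\to B$, $\mathsf{secat}(p)$ is the least $n$ such that $B$ is covered by $n+1$ open sets, each of which admits a continuous local section of $p$. We also write $\mathsf{secat}(E)$ when $p$ is understood. The topological complexity of $Y$ is ${\sf TC}(Y)=\mathsf{secat}\big(Y^I\to Y\times Y,\ \gamma\mapsto(\gamma(0),\gamma(1))\big)$, where $Y^I$ carries the compact-open topology.

Two facts are immediate. If $E\to E'$ is a map over $B$, then $\mathsf{secat}(E)\ge\mathsf{secat}(E')$, because sections can be pushed forward. And $\mathsf{secat}$ does not increase under pullback.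

**Definition (effective topological complexity, in the sense of Błaszczyk–Kaluba).** Let a topological group $G$ act on $X$. For $k\ge1$ let
$$\mathcal P_k(X)=\{(\gamma_1,\dots,\gamma_k)\in(X^I)^k:\ G\gamma_i(1)=G\gamma_{i+1}(0)\text{ for }1\le i\le k-1\},$$
let $\pi_{k,X}:\mathcal P_k(X)\to X\times X$ send $(\gamma_1,\dots,\gamma_k)$ to $(\gamma_1(0),\gamma_k(1))$, and put ${\sf TC}^{G,k}(X)=\mathsf{secat}(\pi_{k,X})$.

Here ${\sf TC}^{G,1}(X)={\sf TC}(X)$. Appending a constant path gives a map $\mathcal P_k(X)\to\mathcal P_{k+1}(X)$ over $X\times X$, so the sequence is non-increasing in $k$. Its limit is ${\sf TC}^{G,\infty}(X)$.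

The following values are given with the problem, which comes from Mark Grant, "Equivariant topological complexities", arXiv:2402.01540 (2024). For $g=0,1$ one has ${\sf TC}^{C_2,\infty}(\Sigma_g)=g+1$, while ${\sf TC}(N_{g+1})=g+3$. For $g\ge2$ one has ${\sf TC}(N_{g+1})=4$ and $3\le{\sf TC}^{C_2,\infty}(\Sigma_g)\le4$. The problem is to decide between $3$ and $4$.

The natural first guess is $3$. The sequence then starts $1,2,3$, and the effective invariant stays strictly below ${\sf TC}(N_{g+1})$, as it does for $g=0,1$. Let us see what the small cases look like.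

**The sphere.** Cover $S^2\times S^2$ by $\{y\ne-x\}$ and $\{y\neq x\}$. On the first set use the geodesic $\gamma_1(t)=\frac{(1-t)x+ty}{|(1-t)x+ty|}$ and then the constant path at $y$. On the second set stay at $x$, jump to $-x$, and follow $\gamma_2(t)=\frac{-(1-t)x+ty}{|-(1-t)x+ty|}$ from $-x$ to $y$; the denominator vanishes only if $y=x$. So ${\sf TC}^{C_2,2}(S^2)\le1$. The value is not $0$ for any $k$. A global section would give, after projecting all paths to $\mathbb{RP}^2$ and concatenating, a path from $[x]$ to $[y]$ depending continuously on $(x,y)$. Lift it to start at $x$; it ends at $\epsilon(x,y)\,y$ with $\epsilon=\pm1$ continuous, hence constant. Fixing $x$ and letting $y$ vary, the lifted paths contract the homeomorphism $y\mapsto\epsilon y$ of $S^2$ to a constant map, which is impossible. Hence ${\sf TC}^{C_2,\infty}(S^2)=1$, and the jump really is used.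

**The torus.** Write the torus additively as $\mathbb R^2/\mathbb Z^2$, and let $|s|$ be the distance of $s\in\mathbb R/\mathbb Z$ from $0$. Consider
$$W_0=\{|s|,|t|<\tfrac14\},\quad W_1=\{|s|<\tfrac18<|t|\}\cup\{|t|<\tfrac18<|s|\},\quad W_2=\{s\ne0,\ t\neq0\}.$$
These sets are open. They cover: a point outside $W_2$ has $s=0$ or $t=0$, and if it is outside $W_0$ then the other coordinate has absolute value at least $\frac14$. The two parts of $W_1$ are disjoint, so on each $W_i$ there is a continuous lift $w\mapsto\tilde w\in\mathbb R^2$. On the open set $\{(x,y):y-x\in W_i\}$ the path $t\mapsto x+t\,\widetilde{(y-x)}$ runs from $x$ to $y$. So ${\sf TC}^{C_2,k}(\Sigma_1)\le{\sf TC}(\Sigma_1)\le2$, without jumps, and the given value says that $2$ is exact.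

**A reflection.** For an action that is not free, jumps can save a great deal. Let $G=\langle\rho\rangle$ with $\rho(x_1,x_2,x_3)=(x_1,x_2,-x_3)$ on the standard $\Sigma_g$, $g\ge 2$, whose upper half $D=\Sigma_g\cap\{x_3\ge0\}$ is a disc with $g$ holes. The map $r(x_1,x_2,x_3)=(x_1,x_2,|x_3|)$ is continuous from $\Sigma_g$ to $D$, and $r(x)\in Gx$. If $s:U\to D^I$ is a local motion planner on an open $U\subseteq D\times D$, then $(x,y)\mapsto(\mathrm{const}_x,\ s(rx,ry),\ \mathrm{const}_y)$ is a local section of $\pi_{3,\Sigma_g}$ over $(r\times r)^{-1}(U)$. Hence ${\sf TC}^{G,\infty}(\Sigma_g)\le{\sf TC}(D)\le2$. The last inequality holds because $D$ is homotopy equivalent to a graph, ${\sf TC}$ is a homotopy invariant, and ${\sf TC}$ of a graph is at most twice its dimension.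

All three tests are compatible with the guess $3$. The guess is wrong: for $g\ge2$ the answer is $4$.

## 2. Paths in the orbit space, and four-fold cup products that all vanish

Jumps become invisible in the orbit space. This suggests the right object.

**Definition.** For a covering $q:X\to Y$, let
$$E_q=\{(x,x',\delta)\in X\times X\times Y^I:\ \delta(0)=q(x),\ \delta(1)=q(x')\}\longrightarrow X\times X .$$
It is the pullback of $Y^I\to Y\times Y$ along $q\times q$.

For $q=\mathrm{id}$ this is $Y^I\to Y\times Y$. For the double covering $q:\Sigma_g\to N_{g+1}$, a path $\delta$ from $q(x)$ to $q(x')$ lifts to a unique path $c$ from $x$ to either $x'$ or $\sigma x'$. So $E_q$ is two copies of $\Sigma_g^I$, mapped to $\Sigma_g\times\Sigma_g$ by $c\mapsto(c(0),c(1))$ and $c\mapsto(c(0),\sigma c(1))$.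

**Lemma 1.** Let $G$ be finite and act freely on $X$ (Hausdorff), with orbit covering $q:X\to Y=X/G$. Then ${\sf TC}^{G,k}(X)\ge\mathsf{secat}(E_q)$ for all $1\le k\le\infty$.

*Proof.* Let $(\gamma_1,\dots,\gamma_k):U\to\mathcal P_k(X)$ be a local section of $\pi_{k,X}$. Since $G\gamma_i(1)=G\gamma_{i+1}(0)$, the paths $q\gamma_1,\dots,q\gamma_k$ can be concatenated in $Y$. The concatenation depends continuously on the point $(x,x')\in U$ and runs from $q(x)$ to $q(x')$. So it is a local section of $E_q$ over $U$. This settles finite $k$, and $k=\infty$ follows because the bound does not depend on $k$. $\square$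

The first tool to try on $\mathsf{secat}(E_q)$ is the cup-length bound. If $p:E\to B$ has local sections over open sets $U_0,\dots,U_m$ covering $B$ and $u_0,\dots,u_m\in\ker p^*$, then $u_i|_{U_i}=0$, so $u_i$ lifts to $H^*(B,U_i)$. The product $u_0\cdots u_m$ then comes from $H^*(B,\bigcup U_i)=0$. So a nonzero product of four kernel classes would prove $\mathsf{secat}(E_q)\ge4$.

Take coefficients in a field $F$. This attempt fails for every $F$ and every $g$. Write $X=\Sigma_g$. By the description above, and retracting each copy of $X^I$ to the constant paths, $u\in H^*(X\times X;F)$ lies in the kernel exactly when it restricts to zero along both $x\mapsto(x,x)$ and $x\mapsto(x,\sigma x)$. Kernel classes have positive degree, and $\dim (X\times X)=4$, so a nonzero product of four of them must consist of classes of degree $1$. A class $a\otimes1+1\otimes b$ of degree $1$ is in the kernel iff $a+b=0$ and $a+\sigma^*b=0$. So it equals $a\otimes1-1\otimes a$ with $\sigma^*a=a$. Now let $a_1,\dots,a_4$ be $\sigma$-invariant classes. The product of the four classes $a_i\otimes1-1\otimes a_i$ has its only possible component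 in $H^2\otimes H^2$, and this component is a signed sum of the six terms $a_ia_j\otimes a_ka_l$.

If the characteristic of $F$ is not $2$, then $\sigma^*(a_ia_j)=a_ia_j$ by invariance, while $\sigma^*=-1$ on $H^2(X;F)$ because $\sigma$ reverses orientation. So $2a_ia_j=0$ and every term vanishes. In characteristic $2$ the space $H^2(X;F)$ is one-dimensional, so $a_ia_j\otimes a_ka_l=a_ka_l\otimes a_ia_j$, and the six terms cancel in pairs. The cup-length bound with constant field coefficients therefore never gives $4$. It loses the information that the fundamental groups carry, and the proof below works with those groups directly.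

## 3. Property (Z), the theorems, and the reduction to coverings

**Definition.** A group $\pi$ has **property (Z)** if for every $c\ne1$ in $\pi$ the centralizer $C_\pi(c)$ is infinite cyclic.

Such a group is torsion-free, since $c\in C_\pi(c)\cong\mathbb Z$. The group $\mathbb Z$ has (Z). The group $\mathbb Z^2$ does not, because all centralizers equal $\mathbb Z^2$. Neither does $\pi_1$ of the Klein bottle $N_2$: it contains the subgroup $\pi_1(\Sigma_1)\cong\mathbb Z^2$, and the centralizer of a nontrivial element of this subgroup contains $\mathbb Z^2$.

Recall that a space is aspherical if its universal cover has trivial homotopy groups; for a manifold the universal cover is then contractible.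

**Theorem A.** Let $X$ be a closed connected aspherical $n$-manifold, $n\ge2$, and let $q:X\to Y$ be a covering map onto a connected manifold such that $\pi=\pi_1(Y)$ has property (Z). Then $\mathsf{secat}(E_q\to X\times X)\ge2n$.

**Theorem B.** Let $X$ be a closed connected aspherical $n$-manifold, $n\ge2$, with hyperbolic fundamental group, and let $G$ be a finite group acting freely on $X$. Then ${\sf TC}^{G,k}(X)=2n$ for all $1\le k\le\infty$.

**Corollary C.** For $g\ge2$ and the antipodal involution, ${\sf TC}^{C_2,\infty}(\Sigma_g)=4$. More generally ${\sf TC}^{G,k}(X)=4$ for $1\le k\le\infty$, every closed connected surface $X$ with $\chi(X)<0$, and every free action of a finite group $G$.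

In Theorem A the covering need not be regular. We first deduce Theorem B and Corollary C from Theorem A.

**Lemma 2 (Farber's dimension bound).** For a closed connected $n$-manifold $X$, ${\sf TC}(X)\le2n$.

*Proof.* The space $X\times X$ is compact metrizable of covering dimension $2n$. Hence every open cover has an open refinement that is a union of $2n+1$ families, each consisting of pairwise disjoint sets. Apply this to the cover by products $A\times B$ of open sets $A,B\subset X$ homeomorphic to $\mathbb R^n$. Over $A\times B$ there is a section: go straight from $x$ to the origin of $A$, along a fixed path to the origin of $B$, and straight to $x'$. Over a disjoint union of open subsets of such products the sections fit together. So $2n+1$ open sets suffice. $\square$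

**Lemma 3.** If $Y$ is a closed connected surface with $\chi(Y)<0$, then $\pi_1(Y)$ has property (Z).

*Proof.* Give $Y$ a hyperbolic metric, so that $\pi=\pi_1(Y)$ acts on $\mathbb H^2$ by isometries, freely, properly discontinuously and cocompactly. Let $c\neq1$. A fixed-point-free isometry of $\mathbb H^2$ is a hyperbolic translation, a glide reflection, or parabolic.

Suppose $c$ is parabolic. Then there are $x_i$ with $d(x_i,cx_i)\to0$. Choose $g_i\in\pi$ moving $x_i$ into a fixed compact set $K$ with $\pi K=\mathbb H^2$. The elements $g_icg_i^{-1}$ move the points $g_ix_i\in K$ by distances tending to $0$. By proper discontinuity only finitely many elements of $\pi$ move some point of $K$ by at most $1$. So one element $c'$, conjugate to $c$, occurs for infinitely many $i$, and a limit point of the corresponding $g_ix_i$ is fixed by $c'$. This contradicts freeness.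

So $c$ is a hyperbolic translation or a glide reflection, and it has a unique axis $\ell$. If $a\in C_\pi(c)$, then $a\ell$ is the axis of $aca^{-1}=c$, so $a\ell=\ell$. Thus $C_\pi(c)$ acts on $\ell\cong\mathbb R$ by isometries, freely and properly discontinuously. An isometry of $\mathbb R$ that is not a translation has a fixed point. So $C_\pi(c)$ acts by translations, faithfully, as a discrete subgroup of $\mathbb R$. It contains $c\ne1$, so it is infinite cyclic. $\square$

**Lemma 4.** Under the hypotheses of Theorem B, $\pi=\pi_1(X/G)$ has property (Z).

*Proof.* The group $\pi$ contains $\pi_1(X)$ with finite index, so it is hyperbolic. It is torsion-free: otherwise it contains some $\mathbb Z/p$ with $p$ prime, and $\tilde X/(\mathbb Z/p)$ is an $n$-manifold that is a $K(\mathbb Z/p,1)$, although $H_d(\mathbb Z/p;\mathbb F_p)\neq0$ for all $d$. Let $c\ne1$ and $A=C_\pi(c)$. Since $c$ has infinite order, $\langle c\rangle$ has finite index $r$ in $A$ (Bridson–Haefliger, *Metric Spaces of Non-Positive Curvature*, Cor. III.Γ.3.10). As $\langle c\rangle$ is central in $A$, the transfer $A\to\langle c\rangle$ is the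 map $a\mapsto a^r$. So this map is a homomorphism. Its kernel is torsion, hence trivial, and $A$ embeds in $\mathbb Z$. Being nontrivial, $A$ is infinite cyclic. $\square$

*Proof of Theorem B and Corollary C from Theorem A.* Let $Y=X/G$ and $q:X\to Y$. In the corollary, $n=2$, $X$ is aspherical, and $Y$ is a closed surface with $\chi(Y)=\chi(X)/|G|<0$ (for the antipodal involution, $\chi(N_{g+1})=\frac{2-2g}2=1-g<0$). So (Z) holds by Lemma 3. In Theorem B it holds by Lemma 4. For $1\le k\le\infty$,
$$2n\ \le\ \mathsf{secat}(E_q)\ \le\ {\sf TC}^{G,k}(X)\ \le\ {\sf TC}^{G,1}(X)={\sf TC}(X)\ \le\ 2n,$$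
by Theorem A, Lemma 1, monotonicity in $k$, and Lemma 2. $\square$

It remains to prove Theorem A. For the rest of the notes $X$, $Y$, $q$, $\pi$, $n$ are as in Theorem A.

## 4. Local sections become an equivariant map to an $m$-dimensional complex

Let $\tilde X\to X$ be the universal cover. It is contractible, and it is also the universal cover of $Y$; write $p:\tilde X\to Y$ for the projection. The deck group of $p$ is $\pi$, and it contains the deck group $H\cong\pi_1(X)$ of $\tilde X\to X$. Put
$$\Gamma=H\times H,\qquad Z=\tilde X\times\tilde X,\qquad S=\pi\ \text{as a discrete set, with }(h,k)\cdot s=hsk^{-1}.$$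
Note that $H\ne1$, since otherwise $X=\tilde X$ would be contractible, while $H_n(X;\mathbb F_2)=\mathbb F_2$. In particular $\pi\ne1$.

Suppose $X\times X=U_0\cup\dots\cup U_m$ with $U_i$ open and a section of $E_q$ over each $U_i$. Let $\tilde U_i\subset Z$ be the preimage of $U_i$.

**Step 1: each section gives a locally constant equivariant function $\varphi_i:\tilde U_i\to S$.** For $z=(a,b)\in\tilde U_i$ the section provides a path $\delta_z$ in $Y$ from $p(a)$ to $p(b)$. Lift it to $\tilde X$ starting at $a$, and let $e(z)$ be the endpoint. By homotopy lifting, applied to $(z,t)\mapsto\delta_z(t)$ with initial lift $(a,b)\mapsto a$, the map $e$ is continuous. Since $e(z)\in p^{-1}(p(b))=\pi b$ and $\pi$ acts freely, there is a unique $\varphi_i(z)\in\pi$ with $e(z)=\varphi_i(z)\,b$.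

*Locally constant.* Let $z_0=(a_0,b_0)\in\tilde U_i$ and choose an open $V\ni b_0$ whose translates $wV$, $w\in\pi$, are pairwise disjoint. Since $e(z_0)\in\varphi_i(z_0)V$, for $z=(a,b)$ near $z_0$ we have $b\in V$ and $e(z)\in\varphi_i(z_0)V$. But also $e(z)=\varphi_i(z)b\in\varphi_i(z)V$. Disjointness gives $\varphi_i(z)=\varphi_i(z_0)$.

*Equivariant.* Let $(h,k)\in\Gamma$. The points $(a,b)$ and $(ha,kb)$ have the same image in $X\times X$, so $\delta_{(ha,kb)}=\delta_{(a,b)}$. Its lift starting at $ha$ is $h$ times the lift starting at $a$, so it ends at $h\varphi_i(a,b)\,b=h\varphi_i(a,b)k^{-1}\cdot kb$. Hence $\varphi_i(ha,kb)=h\varphi_i(a,b)k^{-1}$.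

*Example.* Let $X=Y=S^1=\mathbb R/\mathbb Z$, so $\pi=H=\mathbb Z$ acts on $\mathbb R$ by translation. On the non-antipodal pairs use the shorter arc; then $\varphi_0(a,b)$ is the integer nearest to $a-b$. On the pairs of distinct points use the positively oriented arc; then $0<b+\varphi_1-a<1$, so $\varphi_1(a,b)=\lceil a-b\rceil$. Both satisfy $\varphi(a+h,b+k)=\varphi(a,b)+h-k$. These two sets cover, so ${\sf TC}(S^1)\le1$.

**Step 2: a simplicial complex that receives all the $\varphi_i$ at once.** Let $E$ be the simplicial complex with vertex set $S\times\mathbb N$ whose simplices are the finite nonempty subsets with pairwise distinct second coordinates. Call the second coordinate the *color*. Let $J\subset E$ be the full subcomplex on $S\times\{0,\dots,m\}$. Then $\dim J\le m$. The group $\Gamma$ acts on first coordinates and preserves colors. Hence an element that maps a simplex to itself fixes each of its vertices.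

**Step 3: the map $\Phi$.** Take a partition of unity on the compact space $X\times X$ with supports in the $U_i$, and pull it back to $\Gamma$-invariant functions $\rho_i$ on $Z$. Define
$$\Phi:Z\to|J|,\qquad\Phi(z)=\sum_{\rho_i(z)>0}\rho_i(z)\,(\varphi_i(z),i).$$
For a given $z$ and each $i$, either $z\in\tilde U_i$, and $\varphi_i$ is constant near $z$, or $z$ is outside the support of $\rho_i$, and $\rho_i=0$ near $z$. So near $z$ the map $\Phi$ goes into the single finite simplex with vertices $(\varphi_i(z),i)$, $z\in\tilde U_i$, with continuous barycentric coordinates. Thus $\Phi$ is continuous, and by Step 1 it is a $\Gamma$-map.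

## 5. The comparison map $\alpha$, and the stabilizers that spoil freeness

All chains have $\mathbb F_2$-coefficients. Write $C_*(\cdot)$ for simplicial chains, with vertices ordered by color, and $M_N$ for the coinvariants of an $N$-module $M$. I recall two textbook facts, valid for any group $N$.

(F1) Let $P'$ be a bounded-below complex of free $\mathbb F_2N$-modules and $f:A\to B$ an $N$-chain map that is a quasi-isomorphism. Then every $N$-chain map $P'\to B$ lifts through $f$ up to $N$-homotopy, and the lift is unique up to $N$-homotopy. (The mapping cone of $f$ is acyclic, and $\mathrm{Hom}_N(P',-)$ takes acyclic complexes to acyclic complexes.)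

(F2) Consequently a quasi-isomorphism between bounded-below complexes of free $\mathbb F_2N$-modules is an $N$-homotopy equivalence, so it induces isomorphisms on the homology of coinvariants.

Let $P=S_*(Z)$ be the singular chains of $Z$. The group $\Gamma$ acts freely on $Z$, hence on singular simplices, so $P$ consists of free modules. As $Z$ is contractible, the augmentation $\varepsilon:P\to\mathbb F_2$ is a quasi-isomorphism. Moreover $P_\Gamma=S_*(X\times X)$, so
$$H_*(P_\Gamma)=H_*(\Gamma)=H_*(X\times X).$$

The complex $E$ is acyclic. Indeed a chain uses only colors less than some $N$, so its cone $\hat z$ from a vertex $(s,N)$ is defined. It satisfies $\partial\hat z=z$ for a cycle $z$ of positive degree, and $\partial\hat z=z+\varepsilon(z)(s,N)$ in degree $0$. So $C_*(E)\to\mathbb F_2$ is a quasi-isomorphism, and by (F1) there is, up to $\Gamma$-homotopy, exactly one augmentation-preserving $\Gamma$-chain map $P\to C_*(E)$. It induces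
$$\alpha:H_*(\Gamma)\to H_*\big(C_*(E)_\Gamma\big).\tag{1}$$
The map $\alpha$ depends only on $\Gamma$ and $S$, not on any choice of local sections.

**Lemma 5.** If $X\times X$ is covered by $m+1$ open sets with sections of $E_q$, then $\alpha=0$ in all degrees $>m$.

*Proof.* The map $\Phi$ induces a $\Gamma$-chain map $\Phi_*:P\to S_*(|J|)$. Sending a simplex of $J$ to the affine singular simplex with vertices ordered by color gives a quasi-isomorphism $\iota:C_*(J)\to S_*(|J|)$. It is $\Gamma$-equivariant, since $\Gamma$ preserves colors. By (F1) there is a $\Gamma$-chain map $f:P\to C_*(J)$ with $\iota f\simeq\Phi_*$. It preserves augmentations, because $\iota$ and $\Phi_*$ do and augmentations do not see a chain homotopy. The composite $P\to C_*(J)\to C_*(E)$ is then the canonical map up to homotopy. So $\alpha$ factors through $H_*(C_*(J)_\Gamma)$, and $C_d(J)=0$ for $d>m$. $\square$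

So Theorem A follows once we prove:

**Proposition 6.** $\alpha$ is injective in degree $2n$.

Indeed $H_{2n}(\Gamma)=H_{2n}(X\times X;\mathbb F_2)=\mathbb F_2\neq0$, so $\alpha\ne0$ in degree $2n$, and Lemma 5 forces $m\ge2n$.

If $\Gamma$ acted freely on the simplices of $E$, then $C_*(E)$ would be a free resolution of $\mathbb F_2$, and $\alpha$ would be an isomorphism by (F2). But the action is not free, and no argument that ignores this can succeed. Take $X=Y$ the $2$-torus, with $\pi=H=\mathbb Z^2$ (which does not have (Z)). Then $\Gamma=\mathbb Z^2\times\mathbb Z^2$ acts on $S=\mathbb Z^2$ through $(h,k)\mapsto h-k\in\mathbb Z^2$, and the quotient $\mathbb Z^2$ acts freely on the simplices of $E$. So $H_*(C_*(E)_\Gamma)=H_*(\mathbb Z^2)$, and $\alpha=0$ in degrees $3$ and $4$, in accordance with ${\sf TC}\le2$ from Section 1.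

Let us look at the stabilizers. A pair $(h,k)$ fixes a simplex with $S$-coordinates $s_0,\dots,s_p$ iff $hs_jk^{-1}=s_j$ for all $j$, that is
$$k=s_0^{-1}hs_0\quad\text{and}\quad h\text{ commutes with every }s_js_0^{-1}.\tag{2}$$
If all $s_j$ are equal, the second condition is empty. The stabilizer may be as large as a copy of $H$, but it is a subgroup of $H$, whose homology stops at degree $n$. If the $s_j$ are not all equal, then $h$ centralizes a nontrivial element, and under property (Z) the stabilizer is a subgroup of $\mathbb Z$. So the part of $E$ where the action is not free should have no homology in degree $2n$. We collect this part in a subcomplex $T$ and compare $E$ with $(E,T)$, where the action is free. For this to work, the simplices with nontrivial stabilizer must fit together in a controlled way, and this is decided by how centralizers intersect.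

## 6. Centralizers meet trivially and are self-normalizing

Let $\mathcal M=\{C_\pi(c):c\ne1\}$. It is nonempty since $\pi\neq1$, and it is closed under conjugation, since $aC_\pi(c)a^{-1}=C_\pi(aca^{-1})$.

**Lemma 7.** Let $M\in\mathcal M$.

(a) $M=C_\pi(m)$ for every $1\ne m\in M$. Consequently distinct members of $\mathcal M$ intersect trivially.

(b) $N_\pi(M)=M$.

*Proof.* Write $M=C_\pi(c)$.

(a) $M$ is cyclic, hence abelian, so $M\subseteq C_\pi(m)$. The group $C_\pi(m)$ is also cyclic, hence abelian, and it contains $c$, because $m$ commutes with $c$. So every element of $C_\pi(m)$ commutes with $c$, that is, $C_\pi(m)\subseteq C_\pi(c)=M$. If $1\ne m\in M\cap M'$ with $M,M'\in\mathcal M$, then $M=C_\pi(m)=M'$.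

(b) Clearly $M\subseteq N_\pi(M)$. Let $a\in N_\pi(M)$. Conjugation by $a$ is an automorphism of $M\cong\mathbb Z$, so it is $\pm1$. If it is $+1$, then $a$ commutes with $c$ and $a\in M$. If it is $-1$, then $a^2$ centralizes $M$, so $a^2\in C_\pi(c)=M$, and conjugation by $a$ inverts $a^2$. But $a$ commutes with $a^2$, so $a^2=a\,a^2a^{-1}=a^{-2}$ and $a^4=1$. As $\pi$ is torsion-free, $a=1$, which does not act by $-1$ on the infinite group $M$. This is a contradiction. $\square$

## 7. Equivariant homology of pairs of subcomplexes

For a subgroup $N\le\Gamma$ and a pair $(A,B)$ of $N$-invariant subcomplexes of $E$, $B\subseteq A$, set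
$$H^N_*(A,B)=H_*\big((P\otimes C_*(A,B))_N\big)\quad\text{with the diagonal action.}$$
Note that $P$ is free over $\mathbb F_2N$ as well. Also, for any $\mathbb F_2N$-module $M$ the module $\mathbb F_2N\otimes M$ with diagonal action is free: $\nu\otimes m\mapsto\nu\otimes\nu^{-1}m$ (for $\nu\in N$) identifies it with $\mathbb F_2N\otimes M$, where $N$ acts on the left factor only. So $P\otimes C_*(A,B)$ is a bounded-below complex of free $\mathbb F_2N$-modules. We need four facts.

(i) *There are long exact sequences of pairs.* The sequence $0\to P\otimes C_*(B)\to P\otimes C_*(A)\to P\otimes C_*(A,B)\to0$ is exact and consists of free modules, so it splits in each degree and stays exact after taking coinvariants.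

(ii) *If $A$ is acyclic, then $H^N_*(A)\cong H_*(N)$.* The map $1\otimes\varepsilon:P\otimes C_*(A)\to P$ is a quasi-isomorphism of bounded-below free complexes; apply (F2).

(iii) *Suppose $C_*(A,B)=\bigoplus_iD_i$ with subcomplexes $D_i$ permuted by $N$, and let $N_i$ be the stabilizer of $D_i$. Then $H_*^N(A,B)\cong\bigoplus_iH_*\big((P\otimes D_i)_{N_i}\big)$, the sum running over orbit representatives.* The sum of the $P\otimes D_j$ over the orbit of $i$ is induced from the $N_i$-complex $P\otimes D_i$, and the $N$-coinvariants of an induced module are the $N_i$-coinvariants of the original one.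

(iv) *If $\Gamma$ acts freely on the simplices of $A$ not in $B$, then $\varepsilon\otimes1$ induces an isomorphism $H_*^\Gamma(A,B)\cong H_*(C_*(A,B)_\Gamma)$.* In this case $C_*(A,B)$ is itself free. The map $\varepsilon\otimes1:P\otimes C_*(A,B)\to C_*(A,B)$ is a quasi-isomorphism, since we tensor over a field; apply (F2).

## 8. The subcomplexes $T_0\subset T\subset E$ and injectivity in degree $2n$

For nonempty $C\subseteq S$ let $E_C\subset E$ be the full subcomplex on $C\times\mathbb N$. It is acyclic by the cone argument of Section 5, with the cone vertex $(s,N)$ chosen with $s\in C$. Put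
$$\Delta_s=E_{\{s\}},\qquad T_0=\bigsqcup_{s\in S}\Delta_s,\qquad \mathcal C=\{Mx:M\in\mathcal M,\ x\in\pi\},\qquad T=\bigcup_{C\in\mathcal C}E_C .$$
Every $s\in S$ lies in some $C\in\mathcal C$, so $T_0\subseteq T$. For $(h,k)\in\Gamma$ we have $hMxk^{-1}=(hMh^{-1})(hxk^{-1})$. So $\Gamma$ permutes $\mathcal C$, and $T_0$, $T$ are $\Gamma$-invariant.

*Example.* For $\pi=H=\mathbb Z$, $\mathcal M=\{\mathbb Z\}$, $\mathcal C=\{\mathbb Z\}$ and $T=E$: the whole complex is bad. We return to this case in Section 9.

**Step 1: outside $T$ the action is free.** Suppose $(h,k)\ne(1,1)$ maps a simplex with $S$-coordinates $s_0,\dots,s_p$ to itself. Then it fixes all vertices, and (2) holds. So $h\ne1$ (otherwise $k=1$ too), and all $s_js_0^{-1}$ lie in $M=C_\pi(h)\in\mathcal M$. Hence all $s_j$ lie in $Ms_0\in\mathcal C$, and the simplex lies in $T$.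

**Step 2: away from $T_0$, the pieces $E_C$ of $T$ do not overlap.** Let $C,C'\in\mathcal C$ share two elements $y\ne z$. A coset $Mx$ that contains $y$ equals $My$. So $C=My$ and $C'=M'y$ with $M,M'\in\mathcal M$, and $1\ne zy^{-1}\in M\cap M'$. By Lemma 7(a) $M=M'$, so $C=C'$. Thus distinct members of $\mathcal C$ share at most one element.

A simplex of $T$ not in $T_0$ has at least two distinct $S$-coordinates, so it lies in exactly one $E_C$. These simplices form a basis of $C_*(T,T_0)$, and the faces of a simplex of $E_C$ lie in $E_C$. Therefore
$$C_*(T,T_0)=\bigoplus_{C\in\mathcal C}C_*\Big(E_C,\ \bigsqcup_{s\in C}\Delta_s\Big),\tag{3}$$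
and $\Gamma$ permutes the summands.

**Step 3: the stabilizer of a piece is free abelian of rank at most two.** Let $C=Mx$ and $N_C=\{(h,k)\in\Gamma:hCk^{-1}=C\}$. We have $CC^{-1}=Mxx^{-1}M=M$ and $C^{-1}C=x^{-1}Mx$. If $(h,k)\in N_C$, then
$$M=(hCk^{-1})(hCk^{-1})^{-1}=hMh^{-1},\qquad x^{-1}Mx=(hCk^{-1})^{-1}(hCk^{-1})=k\,(x^{-1}Mx)\,k^{-1}.$$
By Lemma 7(b), applied to $M$ and to $x^{-1}Mx\in\mathcal M$, we get $h\in M$ and $k\in x^{-1}Mx$. So $N_C\le M\times x^{-1}Mx\cong\mathbb Z^2$ is free abelian of rank at most $2$. For $s\in C$ the stabilizer $(N_C)_s$ consists of pairs $(h,s^{-1}hs)$ with $h\in M$. So it embeds in $M\cong\mathbb Z$ and is trivial or infinite cyclic.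

**Step 4: $H^\Gamma_d(T,T_0)=0$ for $d\ge3$.** By (3) and (iii) this group is a direct sum of groups $H_d^{N_C}\big(E_C,\bigsqcup_{s\in C}\Delta_s\big)$. The pieces $E_C$ and $\Delta_s$ are acyclic. So (i), (ii), and (iii) applied to $\bigsqcup_{s\in C}\Delta_s$, give an exact sequence
$$H_d(N_C)\to H_d^{N_C}\Big(E_C,\bigsqcup_{s\in C}\Delta_s\Big)\to\bigoplus_{s\in C/N_C}H_{d-1}\big((N_C)_s\big).$$
For $d\ge3$ the left term vanishes because $N_C$ is free abelian of rank at most $2$. The right term vanishes because $(N_C)_s$ is trivial or $\mathbb Z$ and $d-1\ge2$.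

**Step 5: $H^\Gamma_d(T_0)=0$ for $d>n$.** By (iii) and (ii), $H^\Gamma_d(T_0)=\bigoplus_{s\in S/\Gamma}H_d(\Gamma_s)$ with $\Gamma_s=\{(h,s^{-1}hs)\in\Gamma\}$. Projection to $h$ identifies $\Gamma_s$ with a subgroup $H'\le H$. The quotient $\tilde X/H'$ is an $n$-manifold with contractible universal cover, so $H_d(H')=H_d(\tilde X/H';\mathbb F_2)=0$ for $d>n$.

**Step 6: comparing $E$ with $(E,T)$.** Since $n\ge2$, the degree $2n$ satisfies $2n\ge4>3$ and $2n>n$. In the exact sequence
$$H^\Gamma_{2n}(T_0)\to H^\Gamma_{2n}(T)\to H^\Gamma_{2n}(T,T_0)$$
the outer terms vanish by Steps 5 and 4, so $H_{2n}^\Gamma(T)=0$. Consider the square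
$$\begin{array}{ccc}
H^\Gamma_{2n}(E)&\longrightarrow&H^\Gamma_{2n}(E,T)\\
\downarrow{\scriptstyle\beta}&&\downarrow{\scriptstyle\cong}\\
H_{2n}(C_*(E)_\Gamma)&\longrightarrow&H_{2n}(C_*(E,T)_\Gamma)
\end{array}$$
whose vertical maps are induced by $\varepsilon\otimes1$. It commutes by naturality. The top map is injective because $H_{2n}^\Gamma(T)=0$. The right map is an isomorphism by Step 1 and (iv). So the composite through the upper right corner is injective, and it equals the composite that starts with $\beta$. Hence $\beta$ is injective.

**Step 7: identifying $\beta$ with $\alpha$.** By (ii) and its proof, $1\otimes\varepsilon:P\otimes C_*(E)\to P$ is a $\Gamma$-homotopy equivalence. Let $\kappa$ be a homotopy inverse, so $(1\otimes\varepsilon)\kappa\simeq1$. The map $(\varepsilon\otimes1)\kappa:P\to C_*(E)$ preserves augmentations: composing it with the augmentation of $C_*(E)$ gives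
$$(\varepsilon\otimes\varepsilon)\kappa=\varepsilon\,(1\otimes\varepsilon)\kappa=\varepsilon,$$
since augmentations do not see a chain homotopy. So it is the canonical map of Section 5 up to $\Gamma$-homotopy, and on coinvariants $\alpha=\beta\circ\kappa_*$ with $\kappa_*:H_*(\Gamma)\to H^\Gamma_*(E)$ an isomorphism. As $\beta$ is injective in degree $2n$, so is $\alpha$. This proves Proposition 6, hence Theorem A, Theorem B and Corollary C. In particular
$${\sf TC}^{C_2,\infty}(\Sigma_g)=4\qquad\text{for all }g\ge2.\qquad\blacksquare$$

## 9. Where the hypotheses act: the circle, the torus, the reflection, and ${\sf TC}(N_{g+1})$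

**The hypothesis $n\ge2$.** For $X=Y=S^1$ the group $\mathbb Z$ has (Z), but $\mathsf{secat}(E_q)={\sf TC}(S^1)\le1<2n$ by the example in Section 4. The step that fails is Step 4. Here $\mathcal C$ has the single member $C=\mathbb Z$, with $N_C=\Gamma=\mathbb Z^2$ and $E_C=T=E$. So $H_2^\Gamma(T)=H_2(\mathbb Z^2)=\mathbb F_2$ does not vanish in degree $2n=2$.

**Hyperbolicity.** It cannot be dropped from Theorem B. For $g=1$ the given value is ${\sf TC}^{C_2,\infty}(\Sigma_1)=2<4$. The proof breaks at Lemma 7: by Section 3, centralizers in $\pi_1(N_2)$ need not be cyclic.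

**Freeness.** It cannot be dropped either. For $g\ge2$ the reflection of Section 1 gives ${\sf TC}^{G,\infty}(\Sigma_g)\le2$. In that case the orbit map is the folding map $r:\Sigma_g\to D$, which is not a covering, so $E_q$ and the functions $\varphi_i$ are not available.

**A consequence for the orbit surface.** Since $E_q$ is a pullback of $Y^I\to Y\times Y$, we have $\mathsf{secat}(E_q)\le{\sf TC}(Y)$. With $q:\Sigma_g\to N_{g+1}$, Theorem A and Lemma 2 give again ${\sf TC}(N_{g+1})=4$ for $g\ge2$.
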